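# Bosons in a thin layer and the planar cubic NLS at the threshold $N\gg\omega^{(1-\beta)/(2\beta)}$

## 1. The layer, its scales, its marginals, and the planar equation

Write $r=(x,z)\in\mathbb R^2\times\mathbb R$. Throughout, $V\ge0$ is a Schwartz function on $\mathbb R^3$ with $V(-r)=V(r)$ (without this symmetry the Hamiltonian below would not act on symmetric functions), $b_0=\int V$, $0<\beta<1$, $\omega\ge1$, $N\ge2$. Inner products are antilinear in the first slot, $\|\cdot\|$ is the $L^2$ norm, and $\langle O\rangle$ means $\langle\psi,O\psi\rangle$ when $\psi$ is clear. The symmetric subspace of $L^2(\mathbb R^{3N})$ is $L^2_s$.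

**Definition A (Hamiltonian and scales).** Consider $N$ bosons confined in $z$ by $\omega^2z^2$:
$$H_{N,\omega}=\sum_{j=1}^N\big(-\Delta_{r_j}+\omega^2z_j^2\big)+\frac{1}{N\sqrt\omega}\sum_{i<j}(N\sqrt\omega)^{3\beta}V\big((N\sqrt\omega)^{\beta}(r_i-r_j)\big).$$
Under $z\mapsto z/\sqrt\omega$ the operator $-\partial_z^2+\omega^2z^2$ becomes $\omega(-\partial_z^2+z^2)$, and we get
$$\tilde H_{N,\omega}=\sum_{j}\Big(-\Delta_{x_j}+\omega(-\partial_{z_j}^2+z_j^2)\Big)+\frac1N\sum_{i<j}V_{N,\omega}(r_i-r_j),\qquad V_{N,\omega}(x,z)=\tfrac{(N\sqrt\omega)^{3\beta}}{\sqrt\omega}V\big((N\sqrt\omega)^\beta x,\tfrac{(N\sqrt\omega)^\beta z}{\sqrt\omega}\big).$$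
Put $\ell=\omega^{-1/2}$, $R=(N\sqrt\omega)^{-\beta}$, and
$$\sigma=\frac{\ell}{R}=\big(N\omega^{-\frac{1-\beta}{2\beta}}\big)^{\beta},\qquad V_\bullet:=V_{N,\omega}=R^{-2}\sigma\,V(x/R,\sigma z),\qquad \int V_\bullet=b_0.\tag{1}$$

So $\ell$ is the thickness of the layer and $R$ the range of the interaction, both in the original units. In the rescaled picture the layer has thickness of order one, and the interaction has width $R$ in $x$ and $1/\sigma$ in $z$.

*Example.* Take $\beta=\frac12$, so $\frac{1-\beta}{2\beta}=\frac12$. If $N=\omega$, then $R=\omega^{-3/4}$ and $\sigma=\omega^{1/4}\to\infty$: the interaction is much shorter than the layer is thick. If $N=\sqrt\omega$, then $R=\omega^{-1/2}=\ell$ and $\sigma=1$.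

**Definition B (transverse oscillator).** Let $H_z=-\partial_z^2+z^2$, with spectrum $\{1,3,5,\dots\}$ and normalized ground state $h(z)=h_1(z)=\pi^{-1/4}e^{-z^2/2}$. Let $P=1\otimes|h\rangle\langle h|$ on $L^2(\mathbb R^3)$, $Q=1-P$, and
$$D=(\nabla_x,\sqrt\omega\,\partial_z),\quad\mathcal D=(\nabla_x,\sqrt\omega(\partial_z+z)),\quad T=-\Delta_x+\omega(H_z-1)=\mathcal D^*\mathcal D\ge0,\quad S=1+T.$$

The factorization holds since $(-\partial_z+z)(\partial_z+z)=H_z-1$. We use constantly that $(\partial_z+z)h=0$, $T(fh)=(-\Delta f)h$, $\mathcal D(b\psi)=b\,\mathcal D\psi+(Db)\psi$ for a multiplier $b$, and $T\ge2\omega Q$ (because $H_z\ge3$ on $\operatorname{ran}Q$). A subscript on an operator names the particle it acts on, and $V_{ij}=V_\bullet(r_i-r_j)$.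

*Example.* The function $h_2(z)=\sqrt2\,zh(z)$ satisfies $H_zh_2=3h_2$, so $T(fh_2)=(-\Delta f+2\omega f)h_2$: leaving the ground state costs $2\omega$, staying in it costs only $-\Delta_x$.

Subtracting the constant $N\omega$ gives the nonnegative operator
$$H=\tilde H_{N,\omega}-N\omega=\sum_jT_j+\frac1N\sum_{i<j}V_{ij}\ge0.\tag{2}$$
Replacing $\tilde H_{N,\omega}$ by $H$ changes $\tilde\psi(t)=e^{-it\tilde H_{N,\omega}}\tilde\psi(0)$ only by a phase. For fixed $N,\omega$ the potential is bounded, so $D(H)=D(\sum_jT_j)$. The $T_j$ commute and are nonnegative, so for $\psi\in D(H)$ all of $T_i\psi,\nabla_i\psi,z_i\psi$ are in $L^2$.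

**Definition C (marginals, trace norm).** For $\psi\in L^2_s$ with $\|\psi\|=1$, the $k$-particle marginal $\gamma^{(k)}$ is the operator with kernel $\int\psi(\mathbf r_k,\mathbf r_{N-k})\overline\psi(\mathbf r_k',\mathbf r_{N-k})\,d\mathbf r_{N-k}$. It is nonnegative with trace $1$, and $\operatorname{Tr}(K\gamma^{(k)})=\langle\psi,K\psi\rangle$ for $K$ acting on the first $k$ particles. We write $\|\cdot\|_1=\operatorname{Tr}|\cdot|$.

*Examples.* The product $u^{\otimes N}$ has $\gamma^{(k)}=|u^{\otimes k}\rangle\langle u^{\otimes k}|$. For $N=2$ and $u\perp v$ normalized, $(u\otimes v+v\otimes u)/\sqrt2$ has $\gamma^{(1)}=\frac12(|u\rangle\langle u|+|v\rangle\langle v|)$.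

Two facts will be needed. For vectors of norm at most $1$, $|a\rangle\langle a|-|b\rangle\langle b|=|a-b\rangle\langle a|+|b\rangle\langle a-b|$, so $\||a\rangle\langle a|-|b\rangle\langle b|\|_1\le2\|a-b\|$, and this passes to marginals because partial traces do not increase the trace norm. Second, for a state $\gamma$ (nonnegative, trace one) and a unit vector $\Psi$,
$$\big\|\gamma-|\Psi\rangle\langle\Psi|\big\|_1\le2\big(1-\langle\Psi,\gamma\Psi\rangle\big)^{1/2}.\tag{3}$$
Indeed, if $\gamma=|u\rangle\langle u|$, the difference is self-adjoint, of rank at most two, has trace $0$, and its square has trace $2-2|\langle u,\Psi\rangle|^2$. So its eigenvalues are $\pm(1-|\langle u,\Psi\rangle|^2)^{1/2}$, and (3) is an equality. For $\gamma=\sum\lambda_n|u_n\rangle\langle u_n|$ use the triangle inequality and the concavity of the square root.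

**Definition D (hypotheses on the data).** Let $\tilde\psi(0)=\tilde\psi_{N,\omega}(0)\in L^2_s$, with marginals $\tilde\gamma^{(k)}_{N,\omega}(t)$ at time $t$.

- (a) $\|\tilde\psi(0)\|=1$.
- (b) There is $\phi_0\in H^1(\mathbb R^2)$ with $\operatorname{Tr}\big|\tilde\gamma^{(1)}_{N,\omega}(0)-|\phi_0h\rangle\langle\phi_0h|\big|\to0$ as $N,\omega\to\infty$.
- (c) There is $C_0$ with $\frac1N\langle\tilde\psi(0),H\tilde\psi(0)\rangle\le C_0$.
- (c$'$) There is $C_0$ with $\langle\tilde\psi(0),H^k\tilde\psi(0)\rangle\le C_0^kN^k$ for all $k\ge1$.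

Note that (a) and (b) force $\|\phi_0\|=1$, and (c$'$) with $k=1$ is (c).

*Example.* $(\phi_0h)^{\otimes N}$ with $\phi_0\in H^1$, $\|\phi_0\|=1$, satisfies (a), (b) trivially. Also $\langle T_1\rangle=\|\nabla\phi_0\|^2$. Since $\int V_\bullet(x,z_1-z_2)h(z_1)^2h(z_2)^2dz_1dz_2\le h(0)^2\int V_\bullet(x,z)dz$, Young's inequality gives $\langle V_{12}\rangle\le h(0)^2b_0\|\phi_0\|_{L^4}^4$. Hence $\frac1N\langle H\rangle\le\|\nabla\phi_0\|^2+\frac12b_0h(0)^2\|\phi_0\|_{L^4}^4$, which is (c).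

**Definition E (effective coupling and NLS).** With $\gamma(\zeta)=\frac1{\sqrt{2\pi}}e^{-\zeta^2/2}$ put
$$g(s)=\int V(X,\zeta)\,\gamma(\zeta/s)\,dX\,d\zeta\ \ (0<s<\infty),\qquad g(0)=0,\qquad g(\infty)=\frac{b_0}{\sqrt{2\pi}}=b_0\int h^4.\tag{4}$$
By dominated convergence $g$ is continuous on $[0,\infty]$. The planar equation with coupling $g\ge0$ is
$$i\partial_t\phi=-\Delta\phi+g|\phi|^2\phi,\qquad\phi(0)=\phi_0\in H^1(\mathbb R^2).\tag{5}$$
For $g\ge0$ it has a unique solution $\phi\in C(\mathbb R;H^1)\cap C^1(\mathbb R;H^{-1})$, with $\|\phi_t\|=\|\phi_0\|$ and $\sup_t\|\phi_t\|_{H^1}<\infty$ (see Cazenave, *Semilinear Schrödinger Equations*, 2003).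

*Example.* For $V(r)=e^{-|r|^2/2}$, $g(s)=2\pi\cdot\frac1{\sqrt{2\pi}}\int e^{-\zeta^2(1+s^{-2})/2}d\zeta=\frac{2\pi s}{\sqrt{1+s^2}}$. Here $b_0=(2\pi)^{3/2}$, and indeed $g(s)\to2\pi=b_0/\sqrt{2\pi}$. For $g=0$ the solution of (5) is $e^{it\Delta}\phi_0$.

**Definition F (forms, weak-$*$ convergence).** For self-adjoint $X,Y\ge0$, "$X\le Y$ as forms" means $\langle\psi,X\psi\rangle\le\langle\psi,Y\psi\rangle$ for all $\psi$ in the form domain of $Y$. Trace-class operators $\gamma_n$ converge weakly-$*$ to $\gamma$, written $\gamma_n\rightharpoonup\gamma$, if $\operatorname{Tr}(K\gamma_n)\to\operatorname{Tr}(K\gamma)$ for all compact $K$.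

*Examples.* On $\mathbb R^2$, $|x|^{-1}\le1-\Delta$: since $|x|^{-1}=\operatorname{div}(x/|x|)$, $\int|\varphi|^2/|x|\le2\|\varphi\|\|\nabla\varphi\|\le\|\varphi\|_{H^1}^2$. For an orthonormal sequence $e_n$, $|e_n\rangle\langle e_n|\rightharpoonup0$ although every trace is $1$: weak-$*$ limits can lose mass.

## 2. Which planar equation, and in which regime of $(N,\omega)$?

As $N,\omega\to\infty$ the gas is squeezed into its transverse ground state, and one expects every marginal to become a product of $\phi(t,x)h(z)$, with $\phi$ solving a planar NLS. If the interaction range is much smaller than the layer thickness, $V_\bullet$ looks like $b_0\delta$ in three dimensions, and averaging $b_0\delta$ against $h^2\otimes h^2$ gives coupling $b_0\int h^4$. So consider the following conclusion: for all $k\ge1$, $t\ge0$, $\varepsilon>0$,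
$$\lim_{\substack{N,\omega\to\infty\\N\ge\omega^{v(\beta)+\varepsilon}}}\operatorname{Tr}\Big|\tilde\gamma^{(k)}_{N,\omega}(t)-|\phi_th\rangle\langle\phi_th|^{\otimes k}\Big|=0,\qquad\phi\text{ solves (5) with }g=b_0\int h^4.\tag{6}$$

Xuwen Chen and Justin Holmer ("On the rigorous derivation of the 2D cubic nonlinear Schrödinger equation from 3D quantum many-body dynamics", arXiv:1212.0787, 2012) prove (6) for $\beta\in(0,2/5)$, under (a), (b), (c) and also under (a), (b), (c$'$). In both cases their $v(\beta)$ is explicit and more restrictive than the one below. If $N\le\omega^{\frac1{2\beta}-\frac12}$ then $\sigma\le1$ in (1), so the width $1/\sigma$ of $V_\bullet$ in $z$ does not shrink, and $V_\bullet$ does not converge to a delta function. The problem, stated there as a conjecture, is to prove or disprove that the theorems hold for all $0<\beta<1$ with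
$$v(\beta)=\frac{1-\beta}{2\beta}.$$
They do. Note that $Nω^{-v(\beta)}=\sigma^{1/\beta}$ by (1).

**Theorem 1.** Let $0<\beta<1$ and let $N,\omega\to\infty$ along a sequence with $\sigma\to\sigma_*\in[0,\infty]$. Assume (a), (b), (c) along it. Then for all $k\ge1$ and $T_0>0$,
$$\sup_{0\le t\le T_0}\operatorname{Tr}\big|\tilde\gamma^{(k)}_{N,\omega}(t)-|\phi_th\rangle\langle\phi_th|^{\otimes k}\big|\to0,\qquad i\partial_t\phi=-\Delta\phi+g(\sigma_*)|\phi|^2\phi,\quad\phi(0)=\phi_0.$$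

**Corollary 2 (the conjecture).** For every $\beta\in(0,1)$, (6) holds with $v(\beta)=\frac{1-\beta}{2\beta}$ under (a), (b), (c), and likewise under (a), (b), (c$'$). It suffices that $N\omega^{-v(\beta)}\to\infty$.

**Corollary 3 (sharpness).** Let $b_0>0$. Along a sequence $N,\omega\to\infty$, the conclusion with coupling $b_0\int h^4$ holds for all data satisfying (a), (b), (c) [resp. (a), (b), (c$'$)] if and only if $N\omega^{-v(\beta)}\to\infty$. If $N\omega^{-v(\beta)}\not\to\infty$, it fails for every such family of data.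

Corollary 2 follows from Theorem 1: any sequence with $N\omega^{-v(\beta)}\to\infty$ has $\sigma\to\infty=\sigma_*$, and $g(\infty)=b_0\int h^4$. If (6) failed, there would be a sequence in $N\ge\omega^{v(\beta)+\varepsilon}$ along which the trace norm stays away from $0$. But there $\sigma\ge\omega^{\varepsilon\beta}\to\infty$, a contradiction. And (c$'$) implies (c).

## 3. Free particles, product states, and thick interactions by hand

*No interaction.* If $V=0$, then $\tilde\gamma^{(1)}(t)=e^{-itT}\tilde\gamma^{(1)}(0)e^{itT}$ and $e^{-itT}(\phi_0h)=(e^{it\Delta}\phi_0)h$. The trace norm is unitarily invariant, so (b) at time $0$ is the case $k=1$ of the theorem at time $t$, with $g=0$.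

*The interaction seen by a product state.* Let $J=|fh\rangle\langle f'h|$ act on particle 1, and $\psi=(\phi h)^{\otimes N}$. Integrating $h(z_1)^2h(z_2)^2$ over $z_1-z_2=z$ convolves two Gaussian densities of variance $\frac12$, which gives $\gamma(z)$. Hence
$$\langle\psi,JV_{12}\psi\rangle=\langle\phi,f\rangle\int\overline{f'}\phi(x_1)\,\kappa(x_1-x_2)\,|\phi(x_2)|^2dx_1dx_2,\qquad\kappa(x)=\int V_\bullet(x,z)\gamma(z)dz=R^{-2}\int V(x/R,\zeta)\gamma(\zeta/\sigma)d\zeta.$$
The function $\kappa$ lives at scale $R\to0$ and has mass $g(\sigma)$. So the expression tends to $g(\sigma_*)\langle\phi,f\rangle\langle f',|\phi|^2\phi\rangle$ for Schwartz $\phi,f,f'$. This is where (4) comes from: only the ratio $\sigma$ of layer thickness to range enters.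

*Thick interactions.* If $\sigma\to0$, then $\int V_\bullet(x,z)dx=\sigma\int V(X,\sigma z)dX\le C\sigma$ for every $z$. A particle in a bounded orbital $f'(x)h(z)$ therefore sees a total interaction $O(\sigma)$, uniformly in the position of its partner, and the coupling $g(0)=0$ is natural. Section 10 turns these two lines into a proof.

## 4. Fixed-time replacement fails; a commutator replaces it

For $\psi_t=e^{-itH}\psi_0$ with $\psi_0\in D(H)$ symmetric, and $J=|fh\rangle\langle f'h|$ on particle 1,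
$$i\frac d{dt}\langle J\rangle=\langle[J,T_1]\rangle+\tfrac{N-1}N\langle[J,V_{12}]\rangle.\tag{7}$$
The first term is harmless: $[J,T_1]=|fh\rangle\langle(-\Delta f')h|-|(-\Delta f)h\rangle\langle f'h|$ has finite rank. The task is the second. Let $k_t(x)=\frac1{8\pi t}e^{-|x|^2/8t}$, a smooth approximate delta. One would try to replace $V_{12}$ by $g\,k_{t_0}(x_1-x_2)$ at each fixed time. The energy gives $\langle T_1\rangle\le M$, so one would look for
$$\big|\langle\Psi,J(V_{12}-g\,k_{t_0}(x_1-x_2))\Psi\rangle\big|\le\epsilon\,\langle\Psi,(S_1+S_2)\Psi\rangle\quad\text{for all two-particle }\Psi,\tag{8}$$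
with $\epsilon\to0$ as $N,\omega\to\infty$ and then $t_0\to0$.

Inequality (8) is false. Let $V$ be supported in $|r|\le1$ with $b_0>0$, let $\sigma\to\sigma_*>0$, $g=g(\sigma_*)$, and let $f=f'=\phi>0$ be a Gaussian. Let $u_R(x)=1$ for $|x|\le R$, $u_R(x)=\log|x|/\log R$ for $R\le|x|\le1$, and $u_R=0$ for $|x|\ge1$. Then $\|\nabla u_R\|^2=\frac{2\pi}{(\log R)^2}\int_R^1\frac{d\varrho}\varrho=\frac{2\pi}{\log(1/R)}\to0$, and $\|u_R\|\to0$ by dominated convergence. So
$$\Psi_R=\phi(x_1)\phi(x_2)\big(1-u_R(x_1-x_2)\big)h(z_1)h(z_2)$$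
converges to $\phi h\otimes\phi h$ in the norm $\langle\Psi,(S_1+S_2)\Psi\rangle^{1/2}$, which involves only $\nabla_x$ here. But $V_{12}\Psi_R=0$, because $V_\bullet(x,z)=0$ for $|x|>R$. Meanwhile $g\langle\Psi_R,Jk_{t_0}\Psi_R\rangle$ tends to $g\|\phi\|^2\int\phi^2(k_{t_0}*\phi^2)$, and then to $g\|\phi\|^2\|\phi\|_{L^4}^4>0$ as $t_0\to0$. In the plane, a hole of radius $R$ costs almost no $H^1$ energy. So with one power of the energy, which is all that (c) gives, a static estimate of this kind cannot work.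

The dynamics helps, because (7) is only needed after integration in time. If $w_{12}=w(r_1-r_2)$ is such that the commutator of $Jw_{12}$ with the kinetic energy is $J(V_{12}-gk_{t_0})$ up to small errors, then
$$\int_0^t\langle J(V_{12}-gk_{t_0})\rangle ds=i\langle Jw_{12}\rangle\Big|_0^t+\text{errors},$$
and the boundary term needs only that $w$ be small. To find $w$, let $T_1+T_2$ act on $h(z_1)h(z_2)w(r_1-r_2)$. From $(\partial_z+z)(hc)=h\,\partial_zc$ and $(-\partial_z+z)(hc)=h(2zc-\partial_zc)$ we get $T(hc)=h\,(-\Delta_x-\omega\partial_z^2+2\omega z\partial_z)c$. Adding the two particles, $z_1\partial_{z_1}+z_2\partial_{z_2}$ acts on $w(r_1-r_2)$ as $(z_1-z_2)\partial_z$. Hence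
$$(T_1+T_2)\big[h\otimes h\;w(r_1-r_2)\big]=h\otimes h\,(Lw)(r_1-r_2),\qquad L=-2\Delta_x-2\omega(\partial_z^2-z\partial_z).\tag{9}$$
The relative coordinate sees a planar heat operator plus an Ornstein–Uhlenbeck operator at speed $\omega$. So we let $V_\bullet$ flow under $e^{-sL}$ up to a fixed time $t_0$. In $z$ it equilibrates to the Gaussian $\gamma$ after time of order $1/\omega$, which produces $g(\sigma)$; in $x$ it spreads to width $\sqrt{t_0}$, which produces $k_{t_0}$. The integral of the flow over $[0,t_0]$ is the corrector $w$.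

The rest of the proof has this order: bounds at fixed energy (Section 5), the corrector (6), the time-averaged replacement (7), spectral cutoff of the data (8), compactness and an almost sure $H^1$ bound (9), the limit equation (10), its uniqueness (11), and the conclusion (12).

## 5. Bounds for states of bounded energy per particle

**Step 1: what one power of the energy gives.** The purpose is to list the bounds available on states with $H\le MN$.

For $M\ge1$ let $\mathcal S_M$ be the set of normalized $\psi\in L^2_s$ with $\mathbf 1_{[0,M]}(H/N)\psi=\psi$. It lies in $D(H)$ and is invariant under $e^{-itH}$. Since $\langle H\rangle\le NM$, symmetry and $T,V\ge0$ give $N\langle T_1\rangle\le NM$ and $\frac{N-1}2\langle V_{12}\rangle\le NM$. With $T\ge2\omega Q$ and $z^2\le H_z$,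
$$\langle T_1\rangle\le M,\quad\langle V_{12}\rangle\le\tfrac{2N}{N-1}M\le4M,\quad\langle1-P_1\rangle\le\tfrac M{2\omega},\quad\langle z_1^2\rangle\le1+M.\tag{10}$$

Next, let $J=|fh\rangle\langle f'h|$ with $f,f'$ Schwartz, acting on particle $i$, and let $X\ge0$ be an integrable function on $\mathbb R^3$, $X_{ij}=X(r_i-r_j)$. Since $J_i\psi=(fh)(r_i)\langle f'h,\psi\rangle_i$, where $\langle\cdot,\cdot\rangle_i$ integrates over $r_i$ only, integrating first over $r_i$ gives
$$\|X_{ij}^{1/2}J_i\|\le\|f\|_\infty h(0)\Big(\int X\Big)^{1/2}\|f'\|.\tag{11}$$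
For $X=V_\bullet$ the integral is $b_0$.

**Step 2: an anisotropic Hardy inequality.** The purpose is to control singular functions of $r_1-r_2$ by $S$, uniformly in $\omega$.

**Lemma 4.** Let $\rho(x,z)^2=|x|^2+\ell^2z^2$. There is an absolute constant $C$ with, as forms and for all $\omega\ge1$,
$$|x-a|^{-1}\le1-\Delta_x\le S\quad(a\in\mathbb R^2),\qquad\ell\,\rho(r-a)^{-2}\le C\,S\quad(a\in\mathbb R^3).$$

*Proof.* The first bound is the example in Definition F, translated, together with $-\Delta_x\le T$. For the second, write $\psi=P\psi+Q\psi$ and $|\psi|^2\le2|P\psi|^2+2|Q\psi|^2$.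

In the variables $(x,\ell z)$ the gradient is $(\nabla_x,\sqrt\omega\partial_z)$, so Hardy's inequality in $\mathbb R^3$ reads $\int|Q\psi|^2\rho(r-a)^{-2}\le4(\|\nabla_xQ\psi\|^2+\omega\|\partial_zQ\psi\|^2)$. On $\operatorname{ran}Q$ we have $H_z\ge3$, hence $-\partial_z^2\le H_z\le\frac32(H_z-1)$, and the right side is at most $6\langle Q\psi,TQ\psi\rangle\le6\langle\psi,T\psi\rangle$, since $Q$ commutes with $T$. Multiply by $\ell\le1$.

For $P\psi=\varphi h$, $\int\ell h(z)^2\rho(r-a)^{-2}dz\le h(0)^2\int\frac{\ell\,dz}{|x-a_x|^2+\ell^2(z-a_z)^2}=\frac{\pi h(0)^2}{|x-a_x|}$. The first part bounds the integral of this against $|\varphi|^2$ by $\pi h(0)^2\|\varphi\|_{H^1}^2\le\pi h(0)^2\langle\psi,S\psi\rangle$. $\square$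

## 6. The corrector $w$: heat flow in $x$, Ornstein–Uhlenbeck flow in $z$

In Sections 6 and 7 we assume $\sigma\ge\sigma_0>0$.

**Step 3: construction of $w$.** The purpose is to solve $Lw=(\text{interaction})-(\text{its smoothed version})$. Fix $A\ge1$ and a smooth even cutoff $0\le\eta_A\le1$ with $\eta_A=1$ on $|r|\le A$ and support in $|r|\le2A$. Put
$$V^A=V\eta_A,\quad\theta_A=\int(V-V^A),\quad v(x,z)=R^{-2}\sigma V^A(x/R,\sigma z)\in C_c^\infty,\quad v_\parallel(x)=\int v\,dz.$$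
Then $0\le v\le V_\bullet$, $\int v\le b_0$, and $v$ is supported in $|x'|\le2AR$, $|z'|\le Z_0:=2A/\sigma_0$.

Recall the Ornstein–Uhlenbeck semigroup generated by $\partial_z^2-z\partial_z$: with $G$ a standard Gaussian and $m=1-e^{-2\tau}$, Mehler's formula is
$$F(\tau,z)=\mathbb E f\big(e^{-\tau}z+\sqrt m\,G\big)=\int q_\tau(z,z')f(z')dz',\qquad q_\tau(z,z')=(2\pi m)^{-1/2}e^{-(z'-e^{-\tau}z)^2/2m}.$$

*Example.* $f=z$ gives $e^{-\tau}z$, and $f=z^2$ gives $e^{-2\tau}z^2+1-e^{-2\tau}$, whose $\tau$-derivative at $0$ is $2-2z^2=(\partial_z^2-z\partial_z)z^2$.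

In general, with $Y=e^{-\tau}z+\sqrt mG$ and Gaussian integration by parts $\mathbb E[Gf'(Y)]=\sqrt m\,\mathbb Ef''(Y)$, one finds that $\partial_\tau F$, $(\partial_z^2-z\partial_z)F$ and $\mathbb E[(f''-Yf')(Y)]$ all equal $e^{-2\tau}\mathbb Ef''(Y)-e^{-\tau}z\,\mathbb Ef'(Y)$. So the semigroup solves its equation and commutes with its generator. Also $\partial_zF=e^{-\tau}\mathbb Ef'(Y)$. Since $k_s$ is the kernel of $e^{2s\Delta_x}$,
$$e^{-sL}v(r)=\int k_s(x-x')\,q_{2\omega s}(z,z')\,v(r')\,dr'.$$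
For $0<t_0\le1$ and $\omega$ so large that $2\omega t_0>1$ put
$$w=\int_0^{t_0}e^{-sL}v\,ds\ge0,\qquad U=e^{-t_0L}v,\qquad Lw=-\int_0^{t_0}\tfrac d{ds}e^{-sL}v\,ds=v-U.\tag{12}$$
For fixed $N,\omega$: $e^{-sL}$ is an $L^\infty$ contraction, $\nabla_x$ commutes with it, $\partial_ze^{-sL}=e^{-2\omega s}e^{-sL}\partial_z$, and $Le^{-sL}v=e^{-sL}Lv$. So $w$, all its derivatives, and $Lw$ are bounded, hence so is $z\partial_zw$. Below, $C$ may depend on $V,A,\sigma_0$ but not on $N,\omega,t_0$.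

**Step 4: $w$ is small.** The purpose is to bound $w$ in the exact senses in which it will be used.

**Lemma 5.** For all $a\in\mathbb R^3$, the second and third bounds being form inequalities:

1. $\frac1N\|w\|_\infty\le C\big((N\sqrt\omega)^{\beta-1}+\frac{\log(2\omega)}N\big)$.
2. $w(r-a)^2\le C(\ell+\sqrt{t_0})\,S$.
3. $|Dw(r-a)|\le C\,S$.
4. $\int|Dw(r-a)|h(z)^2dr\le C(\ell+\sqrt{t_0})$.

*Proof.* *Kernel bounds.* With $y=z'-e^{-\tau}z$ we have $\partial_zq_\tau=e^{-\tau}\frac ymq_\tau$, and $\frac{|y|}{\sqrt m}e^{-y^2/2m}\le Ce^{-y^2/4m}$ gives $|\partial_zq_\tau|\le Ce^{-\tau}m^{-1}e^{-y^2/4m}$.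

Let $\tau\le1$. By concavity $(1-e^{-2})\tau\le m\le2\tau$. Since $y=e^{-\tau}(z'-z)+(1-e^{-\tau})z'$ and $(\alpha+\beta')^2\ge\frac12\alpha^2-\beta'^2$ for real $\alpha,\beta'$, for $|z'|\le Z_0$ we have $y^2\ge\frac1{2e^2}(z-z')^2-\tau^2Z_0^2$, and $\tau^2Z_0^2/m\le C$. Hence
$$q_\tau\le C\tau^{-1/2}e^{-c(z-z')^2/\tau},\qquad|\partial_zq_\tau|\le C\tau^{-1}e^{-c(z-z')^2/\tau}\qquad(\tau\le1).$$
For $\tau\ge1$, $m\ge1-e^{-2}$, so $q_\tau\le C$ and $|\partial_zq_\tau|\le Ce^{-\tau}$.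

*Splitting.* Let $s_1=1/(2\omega)<t_0$, and let $w=w^<+w^>$ be the contributions of $s\le s_1$ and $s\ge s_1$. For $s\le s_1$ put $\tau=2\omega s\le1$ and $\rho=\rho(r-r')$. Then $\tau^{-1/2}\le C\ell s^{-1/2}$ and $(z-z')^2/\tau=\ell^2(z-z')^2/2s$. Moreover $|\nabla k_s|\le Cs^{-3/2}e^{-c|x|^2/s}$ and $\sqrt\omega\,\tau^{-1}\le C\ell s^{-1}$. So
$$k_sq_\tau\le C\ell s^{-3/2}e^{-c\rho^2/s},\qquad|D(k_sq_\tau)|\le C\ell s^{-2}e^{-c\rho^2/s}.$$
Since $\int_0^\infty s^{-3/2}e^{-c\rho^2/s}ds=C\rho^{-1}$, and (substituting $1/s$) $\int_0^{s_1}s^{-2}e^{-c\rho^2/s}ds=\frac1{c\rho^2}e^{-2c\omega\rho^2}$,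
$$w^<\le C\ell\int\frac{v(r')}{\rho(r-r')}dr',\qquad|Dw^<|\le C\ell\int v(r')\frac{e^{-c\omega\rho(r-r')^2}}{\rho(r-r')^2}dr'.\tag{13}$$
For $s\ge s_1$, $q_{2\omega s}\le C$ and $\sqrt\omega|\partial_zq_{2\omega s}|\le C\sqrt\omega e^{-2\omega s}\le Cs^{-1/2}$. Therefore
$$w^>\le C\int_{s_1}^{t_0}k_s*v_\parallel\,ds\le C\lambda*v_\parallel,\qquad|Dw^>|\le C\Lambda*v_\parallel,\tag{14}$$
with $\lambda=\int_0^{t_0}k_sds$ and $\Lambda(x)=\int_0^{t_0}s^{-3/2}e^{-c|x|^2/s}ds\le C|x|^{-1}$. Here $\|\Lambda\|_{L^1(\mathbb R^2)}=C\int_0^{t_0}s^{-1/2}ds=C\sqrt{t_0}$. Also $\lambda(x)=\lambda_1(x/\sqrt{t_0})$, where $\lambda_1$ (the case $t_0=1$) has a logarithmic singularity and Gaussian decay. So $\lambda_1\in L^4(\mathbb R^2)$ and $\|\lambda^2\|_{L^2}=\|\lambda\|_{L^4}^2=C\sqrt{t_0}$.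

*(1)* Substitute $x'=RX$, $z'=\zeta/\sigma$, $Y=(X,\zeta)$. As $\ell/\sigma=R$, $\rho(r-r')=R|y_0-Y|$ with $y_0=(x/R,\sigma z)$, so $\int v\rho^{-1}dr'=R^{-1}\int V^A(Y)|y_0-Y|^{-1}dY\le C/R$. Hence $\frac1Nw^<\le\frac{C\ell}{NR}=C(N\sqrt\omega)^{\beta-1}$. And $w^>\le Cb_0\int_{s_1}^{t_0}\frac{ds}{8\pi s}\le C\log(2\omega)$.

*(2)* By Cauchy–Schwarz, $(w^<)^2\le C\ell^2b_0\int v(r')\rho(r-r')^{-2}dr'$, and by Lemma 4 every translate is at most $C\ell S$. Likewise $(w^>)^2\le Cb_0\,\lambda^2*v_\parallel$, and $\int\lambda^2(x-b)|\varphi|^2dx\le\|\lambda^2\|_{L^2}\|\varphi\|_{L^4}^2\le C\sqrt{t_0}\,\|\varphi\|_{H^1(\mathbb R^2)}^2$. Apply this to $\varphi=\psi(\cdot,z)$ and integrate in $z$. Finally $w^2\le2(w^<)^2+2(w^>)^2$.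

*(3)* By (13) and (14), $|Dw|\le C\ell\int v(r')\rho(r-r')^{-2}dr'+C|x|^{-1}*v_\parallel$. Lemma 4 bounds every translate by $CS$.

*(4)* With $y=(x,\ell z)$, $\|Dw^<\|_{L^1}\le Cb_0\ell\int\rho^{-2}e^{-c\omega\rho^2}dxdz=Cb_0\int_{\mathbb R^3}|y|^{-2}e^{-c|y|^2/\ell^2}d^3y=C\ell$, and $h^2\le h(0)^2$. The bound (14) on $|Dw^>|$ depends on $x$ only; use $\int h^2=1$ and $\|\Lambda*v_\parallel\|_{L^1}\le C\sqrt{t_0}$. $\square$

**Step 5: the smoothed interaction.** The purpose is to identify $U$: this is where the coupling $g(\sigma)$ appears. Let $g_A(\sigma)=\int V^A(X,\zeta)\gamma(\zeta/\sigma)dXd\zeta$.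

**Lemma 6.** For fixed $A,t_0,\sigma_0$ there are $\epsilon_{N,\omega}\to0$ as $N,\omega\to\infty$ with $|U(x,z)-g_A(\sigma)k_{t_0}(x)|\le\epsilon_{N,\omega}(1+|z|)$.

*Proof.* Let $\tau=2\omega t_0\ge1$. Since $\int\gamma(z')v(r')dr'=g_A(\sigma)$,
$$U-g_Ak_{t_0}(x)=\int\big(k_{t_0}(x-x')-k_{t_0}(x)\big)q_\tau(z,z')v(r')dr'+k_{t_0}(x)\int\big(q_\tau(z,z')-\gamma(z')\big)v(r')dr'.$$
In the first term, $|k_{t_0}(x-x')-k_{t_0}(x)|\le\|\nabla k_{t_0}\|_\infty2AR$ on $\operatorname{supp}v$ and $q_\tau\le C$; it tends to $0$ uniformly as $R\to0$. In the second, $k_{t_0}\le(8\pi t_0)^{-1}$. Moreover $|q_\tau(z,z')-q_\tau(0,z')|\le Ce^{-\tau}|z|$, and $q_\tau(0,z')=(2\pi m)^{-1/2}e^{-z'^2/2m}\to\gamma(z')$ uniformly for $|z'|\le Z_0$, because $m\to1$. The mass of $v$ is at most $b_0$. $\square$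

## 7. Time-averaged replacement of the interaction

**Step 6: the estimate that replaces (8).** The purpose is to replace $V_{12}$ by $g_A(\sigma)k_{t_0}(x_1-x_2)$ after integration in time, using only (10).

**Proposition 7.** Let $\sigma\ge\sigma_0>0$, $\psi_0\in\mathcal S_M$, $\psi_t=e^{-itH}\psi_0$, and $J=|fh\rangle\langle f'h|$ on particle 1 with $f,f'$ Schwartz. Then for $0\le t\le T_0$
$$\Big|\int_0^t\big\langle\psi_s,J\big(V_{12}-g_A(\sigma)k_{t_0}(x_1-x_2)\big)\psi_s\big\rangle ds\Big|\le C\theta_A^{1/2}+C_At_0^{1/4}+o_{A,t_0}(1)$$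
as $N,\omega\to\infty$, uniformly in $t$. Here $C$ depends on $M,T_0,f,f',V$, and $C_A$ in addition on $A,\sigma_0$.

*Proof.* *Truncation.* By (11) with $X=V_\bullet-v\ge0$, of mass $\theta_A$, and by (10),
$$|\langle J^*\psi,(V_\bullet-v)_{12}\psi\rangle|\le\|(V_\bullet-v)_{12}^{1/2}J^*\psi\|\,\|V_{12}^{1/2}\psi\|\le C\theta_A^{1/2}.$$
By Lemma 6 and (10), replacing $g_Ak_{t_0}(x_1-x_2)$ by $U(r_1-r_2)$ costs at most $C\epsilon_{N,\omega}\|(1+|z_1-z_2|)\psi\|=o(1)$. What remains is $v-U=Lw$.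

*The commutator.* Let $w_{12}=w(r_1-r_2)$ and
$$\xi=J^*\psi=f'(x_1)h(z_1)\,\chi(r_2,\dots,r_N),\qquad\chi=\langle fh,\psi\rangle_1.$$
As $\psi_t\in D(H)$ and $Jw_{12}$ is bounded,
$$i\tfrac d{dt}\langle\psi,Jw_{12}\psi\rangle=\langle w_{12}\xi,H\psi\rangle-\langle H\psi,Jw_{12}\psi\rangle.\tag{15}$$
The parts of $H$ that involve neither particle 1 nor 2 commute with $Jw_{12}$ and drop out. So do the $V_{2j}$, $j\ge3$, which are multiplications not involving $r_1$.

*Kinetic part.* $J^*$ commutes with $T_2$, and $[J^*,T_1]=|f'h\rangle\langle(-\Delta f)h|-|(-\Delta f')h\rangle\langle fh|$ is bounded. Writing $\langle T_i\psi,Jw\psi\rangle=\langle J^*T_i\psi,w\psi\rangle$, the kinetic part of (15) is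
$$\sum_{i=1,2}\big(\langle w\xi,T_i\psi\rangle-\langle T_i\xi,w\psi\rangle\big)-\langle[J^*,T_1]\psi,w_{12}\psi\rangle.$$
Here $w\xi$ and $w\psi$ lie in the form domain of $T_i$: $w$ has bounded derivatives, and $\xi,\psi$ have $\nabla_i$ and $z_i$ of them in $L^2$ (for example $z_2\chi=\langle fh,z_2\psi\rangle_1$). Using $T_i=\mathcal D_i^*\mathcal D_i$ and the product rule, the terms $\langle w\mathcal D_i\xi,\mathcal D_i\psi\rangle$ cancel:
$$\sum_i\big(\langle w\xi,T_i\psi\rangle-\langle T_i\xi,w\psi\rangle\big)=\sum_i\big(\langle(D_iw)\xi,\mathcal D_i\psi\rangle-\langle\mathcal D_i\xi,(D_iw)\psi\rangle\big).$$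
With a plus sign instead, the sum is exactly $Lw$:
$$\sum_i\big(\langle(D_iw)\xi,\mathcal D_i\psi\rangle+\langle\mathcal D_i\xi,(D_iw)\psi\rangle\big)=\sum_i\int D_iw\cdot D_i(\bar\xi\psi)+2\omega\sum_i\int z_i(\partial_{z_i}w)\bar\xi\psi=\int(Lw)_{12}\bar\xi\psi.$$
The last equality is integration by parts, legitimate since $w$ has bounded derivatives, $\bar\xi\psi\in W^{1,1}$ in $r_1,r_2$, and $z_i\psi\in L^2$. It uses, as in (9), $-\sum_iD_i\cdot D_iw_{12}+2\omega\sum_iz_i\partial_{z_i}w_{12}=(-2\Delta_xw-2\omega\partial_z^2w+2\omega z\partial_zw)(r_1-r_2)$. Subtracting twice the second group of terms,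
$$\text{kinetic part}=\langle\psi,J(v-U)_{12}\psi\rangle-2\sum_i\langle\mathcal D_i\xi,(D_iw)\psi\rangle-\langle[J^*,T_1]\psi,w_{12}\psi\rangle.\tag{16}$$
This form matters: the derivative falls on $\xi$, where the factor $f'h$ in particle 1 is explicit and smooth.

*Error terms.* Let $\delta=\ell+\sqrt{t_0}$. Constants below may depend on $A,\sigma_0$.

- By Lemma 5(2) and (10), $\|w_{12}\psi\|\le C\delta^{1/2}$. This bounds $\langle\psi,Jw_{12}\psi\rangle$ at both endpoints and the last term of (16).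
- Since $(\partial_z+z)h=0$, $\mathcal D_1\xi=(\nabla f'\,h\chi,0)$. Also $\mathcal D_2\xi=f'h\,\mathcal D_2\chi$ with $\|\mathcal D_2\chi\|\le\|f\|\langle T_2\rangle^{1/2}\le C$. Use Cauchy–Schwarz with weight $|Dw(r_1-r_2)|$:
$$|\langle\mathcal D_i\xi,(D_iw)\psi\rangle|\le\Big(\int|Dw_{12}||\mathcal D_i\xi|^2\Big)^{1/2}\langle\psi,|Dw_{12}|\psi\rangle^{1/2}\le C\delta^{1/2}.$$
In the first factor integrate first over $r_1$ and apply Lemma 5(4); the second is bounded by Lemma 5(3) and (10).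
- The term $\frac1NV_{12}$. First, $\frac1N|\langle w\xi,V_{12}\psi\rangle|\le\frac1N\|w\|_\infty\|V_{12}^{1/2}J^*\psi\|\|V_{12}^{1/2}\psi\|\le C\big((N\sqrt\omega)^{\beta-1}+\frac{\log2\omega}N\big)$ by Lemma 5(1). Second, $\frac1N|\langle V_{12}\psi,Jw\psi\rangle|\le\frac1N\|V_{12}^{1/2}\psi\|\|V_{12}^{1/2}J\|\|w\psi\|\le\frac CN\delta^{1/2}$. Here $(N\sqrt\omega)^{\beta-1}\to0$ since $\beta<1$. And $\sigma\ge\sigma_0$ means $N\ge\sigma_0^{1/\beta}\omega^{v(\beta)}$ with $v(\beta)>0$, again because $\beta<1$, so $\frac{\log2\omega}N\to0$.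
- The terms $\frac1NV_{1j}$, $j\ge3$: at most $N$ of them, equal by symmetry. First, $|\langle V_{13}\psi,Jw_{12}\psi\rangle|\le\|V_{13}^{1/2}\psi\|\|V_{13}^{1/2}J\|\|w_{12}\psi\|\le C\delta^{1/2}$. Second, $|\langle w_{12}\xi,V_{13}\psi\rangle|\le C\|V_{13}^{1/2}w_{12}\xi\|$. Putting $r_1=r_3+r''$ and using Lemma 5(2) in the variable $r_3$,
$$\|V_{13}^{1/2}w_{12}\xi\|^2\le\|f'\|_\infty^2h(0)^2\int dr''\,V_\bullet(r'')\,\langle\chi,w(r_3-r_2+r'')^2\chi\rangle\le C\delta\,\langle\chi,S_3\chi\rangle\le C\delta.$$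

Integrating (15) over $[0,t]$ gives $\big|\int_0^t\langle J(v-U)_{12}\rangle ds\big|\le C_A\big(\delta^{1/2}+(N\sqrt\omega)^{\beta-1}+\frac{\log2\omega}N\big)$. Since $\delta^{1/2}\le\ell^{1/2}+t_0^{1/4}$ and $\ell\to0$, this is at most $C_At_0^{1/4}+o(1)$. $\square$

## 8. One-body averages almost commute with functions of $H/N$

**Step 7: commutators.** The purpose is to allow an energy cutoff of the data without losing condensation, and later to prove an almost sure $H^1$ bound.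

**Lemma 8.** Let $O=O^*$ be a finite combination of operators $|f_ah\rangle\langle f_bh|$ with $f_a$ Schwartz, $O_N=\frac1N\sum_jO_j$, and $\mathsf R=(1+H/N)^{-1}$. Then for every $G\in C([0,1])$, $\|[O_N,G(\mathsf R)]\|\to0$ as $N\to\infty$, uniformly in $\omega\ge1$.

*Proof.* $O_N$ maps $D(H)=D(\sum T_j)$ into itself. The kinetic part $N^{-2}\sum_j[O_j,T_j]$ of $[O_N,H/N]$ has norm at most $C/N$ uniformly in $\omega$, since $T(fh)=(-\Delta f)h$. The interaction part is $N^{-3}\sum_{i<j}[O_i+O_j,V_{ij}]$. Between $\psi'$ and $\psi$ it is, by (11), at most $CN^{-3}\sum_{i<j}\big(\|\psi'\|\|V_{ij}^{1/2}\psi\|+\|V_{ij}^{1/2}\psi'\|\|\psi\|\big)$. By Cauchy–Schwarz over pairs and $\sum_{i<j}V_{ij}\le NH$,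
$$\sum_{i<j}\|V_{ij}^{1/2}\psi\|\le N\Big(\sum_{i<j}\langle V_{ij}\rangle\Big)^{1/2}\le N\big(N\langle H\rangle\big)^{1/2}=N^2\langle H/N\rangle^{1/2}.$$
Hence $|\langle\psi',[O_N,H/N]\psi\rangle|\le\frac CN\|\mathsf R^{-1/2}\psi'\|\|\mathsf R^{-1/2}\psi\|$. Since $[O_N,\mathsf R]=\mathsf R[H/N,O_N]\mathsf R$, we get $\|[O_N,\mathsf R]\|\le C/N$, so $\|[O_N,\mathsf R^m]\|\le Cm/N$. For general $G$ approximate uniformly by polynomials, using $\|[O_N,G_1(\mathsf R)]\|\le2\|O\|\|G_1\|_\infty$ for the remainder $G_1$. $\square$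

For $\chi\in C_c([0,\infty))$, $\chi(H/N)=G(\mathsf R)$ with $G(y)=\chi(\frac1y-1)$, $G(0)=0$, which is continuous on $[0,1]$. So Lemma 8 applies to $\chi(H/N)$.

**Step 8: energy cutoff of the data.** The purpose is to replace $\tilde\psi(0)$ by a nearby state in some $\mathcal S_M$ with the same condensate. Let $\varkappa\in(0,1]$ and let $\chi\in C_c([0,\infty))$ satisfy $0\le\chi\le1$, $\chi=1$ on $[0,\frac12]$, $\operatorname{supp}\chi\subset[0,1]$. Put $\psi^\varkappa=\chi(\varkappa H/N)\tilde\psi(0)$ and $\hat\psi^\varkappa=\psi^\varkappa/\|\psi^\varkappa\|$.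

**Lemma 9.** Assume (a), (b), (c). For $\varkappa$ small: $\hat\psi^\varkappa\in\mathcal S_M$ with $M=1/\varkappa$; $\|\tilde\psi(0)-\hat\psi^\varkappa\|\le2\sqrt{2C_0\varkappa}$; and for each such fixed $\varkappa$ the one-particle marginal $\hat\gamma^{(1)}$ of $\hat\psi^\varkappa$ satisfies $\langle\phi_0h,\hat\gamma^{(1)}\phi_0h\rangle\to1$.

*Proof.* We have $\|\tilde\psi-\psi^\varkappa\|^2\le\|\mathbf 1(\varkappa H/N>\frac12)\tilde\psi\|^2\le2\varkappa\langle H/N\rangle\le2C_0\varkappa$. Take $\varkappa$ so small that $2C_0\varkappa\le\frac14$; then $\|\psi^\varkappa\|\ge\frac12$. With $\big|1-\|\psi^\varkappa\|\big|\le\|\tilde\psi-\psi^\varkappa\|$ the first two claims follow.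

For the third, let $\varphi$ be Schwartz with $\|\varphi\|=1$ and $O=|\varphi h\rangle\langle\varphi h|$, so $0\le O_N\le1$. By (b), $\|(1-O_N)\tilde\psi\|^2\le\langle\tilde\psi,(1-O_N)\tilde\psi\rangle\to1-|\langle\varphi,\phi_0\rangle|^2=:\eta$. By Lemma 8, with $\chi(\varkappa H/N)=G(\mathsf R)$ and $\|G\|_\infty\le1$,
$$\langle\psi^\varkappa,(1-O_N)\psi^\varkappa\rangle=\langle\psi^\varkappa,G(\mathsf R)(1-O_N)\tilde\psi\rangle+o(1)\le\|(1-O_N)\tilde\psi\|+o(1).$$
Dividing by $\|\psi^\varkappa\|^2\ge\frac14$, $\limsup(1-\langle\varphi h,\hat\gamma^{(1)}\varphi h\rangle)\le4\eta^{1/2}$. Now let $\varphi\to\phi_0$ in $L^2$: $\eta\to0$, and replacing $\varphi$ by $\phi_0$ costs at most $2\|\varphi-\phi_0\|$. $\square$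

From here to the end of Section 11, fix a small $\varkappa$, $M=1/\varkappa$ and $T_0$, and let $\psi_N(t)=e^{-itH}\hat\psi^\varkappa\in\mathcal S_M$ with marginals $\gamma^{(k)}_N(t)$.

## 9. Limits of the marginals and an almost sure $H^1$ bound

**Step 9: compactness in time.** The purpose is to extract limits of all marginals at all times at once.

Let $J^{(k)}=\bigotimes_{j\le k}|f_jh\rangle\langle f_j'h|$ with Schwartz $f_j,f_j'$. Then $\frac d{dt}\langle\psi_N,J^{(k)}\psi_N\rangle$ is bounded uniformly in $N,\omega,t$. Indeed the commutators with $T_j$ are bounded for $j\le k$ and vanish for $j>k$; those with $V_{ij}$, $i,j>k$, vanish. Each of the at most $kN+k^2$ remaining terms carries $\frac1N$ and is bounded, because for $i\le k$ we have $|\langle J^{(k)}V_{ij}\rangle|\le\|V_{ij}^{1/2}J^{(k)*}\|\|V_{ij}^{1/2}\psi_N\|\le C$ by (11) (apply the other factors of $J^{(k)*}$ first) and (10), and similarly for $V_{ij}J^{(k)}$.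

Let $\mathcal J_k$ be the countable set of $J^{(k)}$ with all $f_j,f'_j$ in the Hermite basis of $L^2(\mathbb R^2)$. By Arzelà–Ascoli and a diagonal argument there is a subsequence along which $\operatorname{Tr}(J\gamma_N^{(k)}(t))$ converges uniformly on $[0,T_0]$ for all $k$ and $J\in\mathcal J_k$. The span of $\mathcal J_k$ is norm-dense in the compact operators on $\operatorname{ran}P^{\otimes k}$, and $\|\gamma_N^{(k)}\|_1=1$. By (10), $1-P^{\otimes k}\le\sum_{j\le k}(1-P_j)$ and Section 1,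
$$\|\gamma_N^{(k)}-P^{\otimes k}\gamma_N^{(k)}P^{\otimes k}\|_1\le2\|(1-P^{\otimes k})\psi_N\|\le2(kM/2\omega)^{1/2}\to0.$$
So $\operatorname{Tr}(K\gamma^{(k)}_N(t))$ converges uniformly on $[0,T_0]$ for every compact $K$ on $L^2(\mathbb R^{3k})$. As the trace class is the dual of the compact operators, the limit is $\operatorname{Tr}(K\gamma^{(k)}(t))$, continuous in $t$, with $\gamma^{(k)}(t)=P^{\otimes k}\gamma^{(k)}(t)P^{\otimes k}\ge0$ and $\operatorname{Tr}\gamma^{(k)}(t)\le1$. In particular $\gamma_N^{(k)}(t_N)\rightharpoonup\gamma^{(k)}(t)$ whenever $t_N\to t$.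

**Step 10: structure of the limit.** The purpose is to write all $\gamma^{(k)}(t)$ as mixtures of products. The weak quantum de Finetti theorem (Lewin–Nam–Rougerie, *Adv. Math.* 254 (2014), Thm 2.2; see also Ammari–Nier, *Ann. Henri Poincaré* 9 (2008)) states: if bosonic $N$-particle states on a separable Hilbert space $\mathfrak h$, $N\to\infty$, have unit-trace marginals $\gamma^{(k)}_N\rightharpoonup\gamma^{(k)}$ for every $k$, then there is a Borel probability measure $\mu$ on the unit ball of $\mathfrak h$ with $\gamma^{(k)}=\int|u^{\otimes k}\rangle\langle u^{\otimes k}|d\mu(u)$ for all $k$.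

*Example.* Let $(e_n)_{n\ge0}$ be orthonormal and $u_N=\cos\alpha\,e_0+\sin\alpha\,e_N$. The states $u_N^{\otimes N}$ have $\gamma_N^{(k)}=|u_N^{\otimes k}\rangle\langle u_N^{\otimes k}|$. Since $u_N^{\otimes k}$ converges weakly to $(\cos\alpha\,e_0)^{\otimes k}$, $\mu$ is the point mass at $\cos\alpha\,e_0$, strictly inside the ball when $\sin\alpha\cos\alpha\ne0$.

Apply the theorem at each $t\in[0,T_0]$ with $\mathfrak h=L^2(\mathbb R^3)$. Since $\int\|(1-P)u\|^2d\mu=\operatorname{Tr}(1-P)\gamma^{(1)}=0$, the measure lives on functions $u(x)h(z)$. So there are probability measures $\mu_t$ on the unit ball of $L^2(\mathbb R^2)$ with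
$$\gamma^{(k)}(t)=\int|(uh)^{\otimes k}\rangle\langle(uh)^{\otimes k}|\,d\mu_t(u)\quad\text{for all }k.\tag{17}$$

**Step 11: almost sure regularity.** The purpose is to bound $\|u\|_{H^1}$ for almost every $u$, which the uniqueness argument needs; a bound on the mean of $\|u\|_{H^1}^2$ would not be enough there.

**Lemma 10.** For every $t\in[0,T_0]$, $\|u\|_{H^1}^2\le M+2$ for $\mu_t$-a.e. $u$.

*Proof.* Let $e_i$ be the Hermite basis of $L^2(\mathbb R^2)$, $B=(1-\Delta)^{1/2}$, and $O^{(n)}=\sum_{i\le n}|Be_i\rangle\langle Be_i|\le1-\Delta$; the $Be_i$ are Schwartz. Let $O=O^{(n)}\otimes|h\rangle\langle h|$. Since $P$ commutes with $T$ and $T=-\Delta_x$ on $\operatorname{ran}P$, $O\le1+T$. Hence $0\le O_N\le1+H/N$ and $\|O_N\|\le\|O\|$.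

Let $\tilde\chi\in C_c([0,\infty))$, $0\le\tilde\chi\le1$, $\tilde\chi=1$ on $[0,M]$, $\operatorname{supp}\tilde\chi\subset[0,M+1]$, and $G=\tilde\chi(H/N)$, so $G\psi_N=\psi_N$. By Lemma 8, $\psi^{(m)}:=O_N^m\psi_N=O_N^mG\psi_N=G\psi^{(m)}+o(1)$. Hence
$$\langle O_N^{2m+1}\rangle=\langle G\psi^{(m)},O_NG\psi^{(m)}\rangle+o(1)\le\langle G\psi^{(m)},(1+\tfrac HN)G\psi^{(m)}\rangle+o(1)\le(M+2)\langle O_N^{2m}\rangle+o(1).$$
Expand $O_N^m=N^{-m}\sum O_{j_1}\cdots O_{j_m}$. Tuples with a repeated index number $O_m(N^{m-1})$, so $\langle O_N^m\rangle=\operatorname{Tr}(O^{\otimes m}\gamma_N^{(m)})+O_m(1/N)$. As $O^{\otimes m}$ has finite rank, this tends to $\int Y^md\mu_t$ with $Y(u)=\langle u,O^{(n)}u\rangle$, by (17). Therefore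
$$\int Y^{2m+1}d\mu_t\le(M+2)\int Y^{2m}d\mu_t\le(M+2)\Big(\int Y^{2m+1}d\mu_t\Big)^{2m/(2m+1)},$$
that is, $\|Y\|_{L^{2m+1}(\mu_t)}\le M+2$ for all $m$. So $Y\le M+2$ almost surely. As $n\to\infty$, $Y=\sum_{i\le n}|\langle Be_i,u\rangle|^2\uparrow\|u\|_{H^1}^2$ (finite iff $Bu\in L^2$). $\square$

## 10. The limit equation

**Step 12: passing to the limit in (7).** The purpose is to derive the equation of $\Gamma(t)=\int|u\rangle\langle u|d\mu_t(u)$. Write $g=g(\sigma_*)$.

**Proposition 11.** For $f,f'\in H^1(\mathbb R^2)$ and $t\in[0,T_0]$,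
$$i\langle f',\Gamma f\rangle\Big|_0^t=\int_0^t\!\!\int\Big[\langle u,f\rangle\big(\langle\nabla f',\nabla u\rangle+g\langle f',|u|^2u\rangle\big)-\big(\langle\nabla u,\nabla f\rangle+g\langle|u|^2u,f\rangle\big)\langle f',u\rangle\Big]d\mu_s(u)\,ds,$$
and $\Gamma(0)=|\phi_0\rangle\langle\phi_0|$.

*Proof.* By Lemma 9 and weak-$*$ convergence, $\langle\phi_0,\Gamma(0)\phi_0\rangle=1$. With $\Gamma(0)\ge0$, $\operatorname{Tr}\Gamma(0)\le1$, $\|\phi_0\|=1$ this forces $\Gamma(0)=|\phi_0\rangle\langle\phi_0|$.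

By Lemma 10 and $H^1(\mathbb R^2)\subset L^4$, the integrand is continuous in $f,f'\in H^1$, uniformly in $s$. So we may take $f,f'$ Schwartz. Let $J=|fh\rangle\langle f'h|$ on particle 1 and integrate (7):
$$i\langle J\rangle\big|_0^t=\int_0^t\langle[J,T_1]\rangle ds+\tfrac{N-1}N\int_0^t\big(\langle JV_{12}\rangle-\langle V_{12}J\rangle\big)ds.$$
The left side tends to $i\langle f',\Gamma f\rangle|_0^t$. The operator $[J,T_1]$ has finite rank (Section 4), and its term tends to $\int_0^t\!\int[\langle u,f\rangle\langle-\Delta f',u\rangle-\langle u,-\Delta f\rangle\langle f',u\rangle]d\mu_sds$. Since $\langle V_{12}J\rangle=\overline{\langle J^*V_{12}\rangle}$, it remains to show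
$$\int_0^t\langle\psi_N,JV_{12}\psi_N\rangle ds\to g\int_0^t\!\!\int\langle u,f\rangle\langle f',|u|^2u\rangle\,d\mu_s\,ds.\tag{18}$$

*Case $\sigma_*=0$.* By the thick-interaction computation of Section 3, $\int V_\bullet(x,z)dx\le C\sigma$, so $\|V_{12}^{1/2}J^*\|^2\le C\|f'\|_\infty^2\|f\|^2\sigma\to0$ and $|\langle JV_{12}\rangle|\le\|V_{12}^{1/2}J^*\psi_N\|\|V_{12}^{1/2}\psi_N\|\to0$. This is (18) with $g=0$.

*Case $\sigma_*\in(0,\infty]$.* Eventually $\sigma\ge\sigma_0>0$ and Proposition 7 applies. Fix $t_0$, write $k=k_{t_0}$, $K=Jk(x_1-x_2)$ (a bounded operator), and for $\Lambda_0>0$ let $\theta=\mathbf 1(-\Delta_x\le\Lambda_0)\otimes|h\rangle\langle h|$ act on particle 2. As $1-\theta\le(1-P)+\mathbf 1(-\Delta_x>\Lambda_0)$, (10) gives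
$$|\langle K\rangle-\langle\theta_2K\theta_2\rangle|\le2\|K\|\|(1-\theta_2)\psi_N\|\le2\|K\|\big(\tfrac M{2\omega}+\tfrac M{\Lambda_0}\big)^{1/2}.$$
The operator $\theta_2K\theta_2$ is Hilbert–Schmidt. Indeed $\mathbf 1(-\Delta_x\le\Lambda_0)$ is convolution with a function of squared $L^2$ norm $(2\pi)^{-2}\pi\Lambda_0=\Lambda_0/4\pi$, so for fixed $x_1$ the operator $k(x_1-x_2)\theta_2$ has squared Hilbert–Schmidt norm $\|k\|^2\Lambda_0/4\pi$, and $\|K\theta_2\|_{HS}^2=\|f\|^2\|f'\|^2\|k\|^2\Lambda_0/4\pi$. So $\langle\theta_2K\theta_2\rangle\to\operatorname{Tr}(K\theta_2\gamma^{(2)}\theta_2)$. As $\Lambda_0\to\infty$, $\theta_2\to P_2$ strongly and $P_2\gamma^{(2)}P_2=\gamma^{(2)}$, so $\theta_2\gamma^{(2)}\theta_2\to\gamma^{(2)}$ in trace norm. Hence, for each $s$,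
$$\langle\psi_N(s),K\psi_N(s)\rangle\to\operatorname{Tr}(K\gamma^{(2)}(s))=\int\langle u,f\rangle\langle f',(k_{t_0}*|u|^2)u\rangle\,d\mu_s(u).$$
In particular the right side is measurable in $s$. By dominated convergence in $s$ and Proposition 7, the limsup of the absolute difference between the left side of (18) and $g_A\int_0^t\!\int\langle u,f\rangle\langle f',(k_{t_0}*|u|^2)u\rangle d\mu_sds$ is at most $C\theta_A^{1/2}+C_At_0^{1/4}$, where $g_A=\lim g_A(\sigma)$ exists by dominated convergence.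

Let $t_0\to0$ with $A$ fixed. Since $|u|^2\in L^2$, $k_{t_0}*|u|^2\to|u|^2$ in $L^2$, and the integrand is dominated by $\|f\|\|f'\|_\infty\|u\|_{L^4}^2\|u\|$, bounded by Lemma 10. Then let $A\to\infty$: $\theta_A\to0$ and $g_A\to g(\sigma_*)$. This is (18). $\square$

## 11. Uniqueness: $\Gamma(t)=|\phi_t\rangle\langle\phi_t|$

Let $\phi_t$ solve (5) with $g=g(\sigma_*)$; recall $\|\phi_t\|=1$. Put
$$E(t)=1-\langle\phi_t,\Gamma(t)\phi_t\rangle=\int\big(1-|\langle\phi_t,u\rangle|^2\big)d\mu_t(u)\in[0,1],\qquad E(0)=0.$$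

**Step 13: the derivative of $E$.** The purpose is to make the kinetic terms cancel, although neither $\Gamma$ nor $\phi$ is differentiable in a strong sense.

For $f\in H^1$, Proposition 11 with $f'=f$ has an integrand of the form $X-\overline X$, so
$$\langle f,\Gamma f\rangle\big|_{t_1}^{t_2}=\int_{t_1}^{t_2}b(s;f)ds,\qquad b(s;f)=2\operatorname{Im}\int\langle u,f\rangle\big(\langle\nabla f,\nabla u\rangle+g\langle f,|u|^2u\rangle\big)d\mu_s,$$
and by Lemma 10 $|b(s;f)-b(s;\tilde f)|\le C(\|f\|_{H^1}+\|\tilde f\|_{H^1})\|f-\tilde f\|_{H^1}$, uniformly in $s$. Also by Lemma 10, $|\langle u_1,\Gamma(t)u_2\rangle|\le(M+2)\|u_1\|_{H^{-1}}\|u_2\|_{H^{-1}}$, so this form extends to $H^{-1}$. By density of Schwartz functions and the continuity in Step 9, $t\mapsto\langle u_1,\Gamma(t)u_2\rangle$ is continuous for $u_1,u_2\in H^{-1}$.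

Take a partition $0=\tau_0<\dots<\tau_n=t$. Split each increment of $\langle\phi,\Gamma\phi\rangle$ into $\langle\phi_{\tau_{i+1}},(\Gamma(\tau_{i+1})-\Gamma(\tau_i))\phi_{\tau_{i+1}}\rangle$ plus the change of $\langle\phi_s,\Gamma(\tau_i)\phi_s\rangle$ from $s=\tau_i$ to $\tau_{i+1}$. As $\phi\in C^1(\mathbb R;H^{-1})$,
$$\langle\phi_s,\Gamma(s)\phi_s\rangle\Big|_0^t=\sum_i\int_{\tau_i}^{\tau_{i+1}}b(s;\phi_{\tau_{i+1}})ds+\sum_i\int_{\tau_i}^{\tau_{i+1}}2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(\tau_i)\phi_s\rangle ds.$$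
Let the mesh tend to $0$. For each $s$, the first integrand tends to $b(s;\phi_s)$ because $\phi\in C(\mathbb R;H^1)$, and the second to $2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(s)\phi_s\rangle$ by the continuity just stated. All integrands are uniformly bounded, so by dominated convergence the left side equals $\int_0^t[b(s;\phi_s)+2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(s)\phi_s\rangle]ds$. By (5), $\langle\partial_s\phi_s,u\rangle=i\langle-\Delta\phi_s+g|\phi_s|^2\phi_s,u\rangle$, so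
$$2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(s)\phi_s\rangle=-2\operatorname{Im}\int\langle u,\phi_s\rangle\big(\langle\nabla\phi_s,\nabla u\rangle+g\langle\phi_s,|\phi_s|^2u\rangle\big)d\mu_s.$$
The gradient terms cancel: $E$ is Lipschitz, and for a.e. $t$
$$E'(t)=-2g\operatorname{Im}\int\langle u,\phi_t\rangle\langle\phi_t,(|u|^2-|\phi_t|^2)u\rangle\,d\mu_t(u).\tag{19}$$

**Step 14: $E$ vanishes.** The purpose is to bound (19) by $E$ itself.

Write $u=a\phi_t+q$ with $a=\langle\phi_t,u\rangle$, $q\perp\phi_t$, and $d=1-|a|^2$. As $\|u\|\le1$, $\|q\|^2\le d\le1$. The contribution of $a\phi_t$ in the last slot of (19) is $|a|^2\langle\phi_t,(|u|^2-|\phi_t|^2)\phi_t\rangle$, which is real. And $\big||u|^2-|\phi_t|^2\big|\le d|\phi_t|^2+2|\phi_t||q|+|q|^2$. Thus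
$$|E'|\le2g\int\Big(d\int|\phi_t|^3|q|+2\int|\phi_t|^2|q|^2+\int|\phi_t||q|^3\Big)d\mu_t.\tag{20}$$
If $\phi_t$ and $q$ were bounded functions, the bracket would be at most $Kd$ and Gronwall's inequality would finish. But $H^1(\mathbb R^2)\not\subset L^\infty$: near the origin $\log\log\frac1{|x|}$ has gradient $\frac1{|x|\log(1/|x|)}\in L^2$. We use instead that the $L^r$ norms grow slowly:
$$\|u\|_{L^r(\mathbb R^2)}\le C\sqrt r\,\|u\|_{H^1},\qquad r\ge2.\tag{21}$$
For $r>2$, Hausdorff–Young and Hölder give $\|u\|_r\le C\|\langle\xi\rangle\hat u\|_2\big(\int\langle\xi\rangle^{-2r/(r-2)}d\xi\big)^{(r-2)/2r}$ with $\langle\xi\rangle=(1+|\xi|^2)^{1/2}$. The integral is $\frac\pi2(r-2)$, and the exponent is at most $\frac12$.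

By Lemma 10, $\|q\|_{H^1},\|\phi_t\|_{H^1}\le K_0$ with $K_0$ independent of $t$. For $p\ge2$ write $|q|^2=|q|^{2-2/p}|q|^{2/p}$ and apply Hölder with exponents $\frac p{p-1}$ and $p$, then (21):
$$\int|\phi_t|^2|q|^2\le\|q\|^{2-2/p}\Big(\int|\phi_t|^{2p}|q|^2\Big)^{1/p}\le\|q\|^{2-2/p}\|\phi_t\|_{4p}^2\|q\|_4^{2/p}\le K_1p\,d^{1-1/p},$$
$$\int|\phi_t||q|^3\le\|q\|^{2-2/p}\Big(\int|\phi_t|^p|q|^{p+2}\Big)^{1/p}\le\|q\|^{2-2/p}\|\phi_t\|_{3p}\|q\|_{3p}\|q\|_6^{2/p}\le K_1p\,d^{1-1/p},$$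
and $d\int|\phi_t|^3|q|\le K_1d\le K_1d^{1-1/p}$. By Jensen, $\int d^{1-1/p}d\mu_t\le E^{1-1/p}$, so
$$|E'(t)|\le Kp\,E(t)^{1-1/p}\quad\text{for a.e. }t\text{ and all }p\ge2,$$
with $K$ independent of $p$ and $t$. For $\delta>0$ this gives $\frac d{dt}(E+\delta)^{1/p}\le K$, so $(E(t)+\delta)^{1/p}\le\delta^{1/p}+Kt$, and $\delta\to0$ yields $E(t)\le(Kt)^p$. For $t<1/K$ let $p\to\infty$: $E(t)=0$. Since $K$ does not depend on time, we restart and get $E\equiv0$ on $[0,T_0]$. As $\Gamma\ge0$, $\operatorname{Tr}\Gamma\le1$ and $\langle\phi_t,\Gamma\phi_t\rangle=1$, $\Gamma(t)=|\phi_t\rangle\langle\phi_t|$.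

## 12. Trace norm convergence for the original data

**Step 15: from weak-$*$ to trace norm, and removal of the cutoff.** The purpose is to finish the proof of Theorem 1.

If $t_N\to t$ in $[0,T_0]$ along the subsequence of Step 9, then $\gamma_N^{(1)}(t_N)\rightharpoonup|\phi_th\rangle\langle\phi_th|$ and $\phi_{t_N}\to\phi_t$ in $L^2$, so $\langle\phi_{t_N}h,\gamma_N^{(1)}(t_N)\phi_{t_N}h\rangle\to1$. Every subsequence of the original sequence has such a further subsequence, and the limit does not depend on it. Choosing $t_N$ nearly optimal,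
$$\sup_{t\le T_0}\big(1-\langle\phi_th,\gamma_N^{(1)}(t)\phi_th\rangle\big)\to0$$
along the whole sequence, for each fixed small $\varkappa$. Let $p=|\phi_th\rangle\langle\phi_th|$. From $1-p^{\otimes k}\le\sum_{j\le k}(1-p_j)$ we get $1-\operatorname{Tr}(p^{\otimes k}\gamma_N^{(k)})\le k(1-\operatorname{Tr}p\gamma_N^{(1)})$, and (3) gives $\gamma_N^{(k)}(t)\to p^{\otimes k}$ in trace norm, uniformly on $[0,T_0]$.

By unitarity of $e^{-itH}$, Section 1 and Lemma 9, $\operatorname{Tr}|\tilde\gamma^{(k)}_{N,\omega}(t)-\gamma_N^{(k)}(t)|\le2\|\tilde\psi(0)-\hat\psi^\varkappa\|\le4\sqrt{2C_0\varkappa}$ for all $t$. Hence $\limsup\sup_{t\le T_0}\operatorname{Tr}|\tilde\gamma_{N,\omega}^{(k)}(t)-|\phi_th\rangle\langle\phi_th|^{\otimes k}|\le4\sqrt{2C_0\varkappa}$. The left side does not depend on $\varkappa$; let $\varkappa\to0$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$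

## 13. Below the threshold: two couplings cannot share a solution up to phase

**Step 16: proof of Corollary 3.** The purpose is to show that the coupling $b_0\int h^4$ is wrong as soon as $\sigma\not\to\infty$.

If $N\omega^{-v(\beta)}\to\infty$, then $\sigma\to\infty$, and Theorem 1 gives the conclusion for all data. Otherwise pass to a subsequence with $\sigma\to\sigma_*<\infty$, and take any data satisfying (a), (b), (c), or (a), (b), (c$'$). By Theorem 1 the marginals converge to those of the solution $\tilde\phi$ of (5) with coupling $g_*=g(\sigma_*)$. Since $V\ge0$ is continuous and $\not\equiv0$, and $\gamma(\zeta/\sigma_*)<\gamma(0)$ for $\zeta\ne0$, we have $g_*<g_\infty:=g(\infty)$; for $\sigma_*=0$ this is $0<g_\infty$.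

Suppose the conclusion with $g_\infty$ (solution $\phi$) also held for all $t\ge0$. Then $|\tilde\phi_t\rangle\langle\tilde\phi_t|=|\phi_t\rangle\langle\phi_t|$, so $\tilde\phi_t=e^{i\vartheta(t)}\phi_t$ with $e^{i\vartheta(t)}=\langle\phi_t,\tilde\phi_t\rangle$. This is $C^1$ in $t$, because both solutions lie in $C(H^1)\cap C^1(H^{-1})$. Now
$$i\partial_t\tilde\phi=e^{i\vartheta}\big(-\Delta\phi+g_\infty|\phi|^2\phi-\vartheta'\phi\big)\quad\text{and}\quad i\partial_t\tilde\phi=-\Delta\tilde\phi+g_*|\tilde\phi|^2\tilde\phi=e^{i\vartheta}\big(-\Delta\phi+g_*|\phi|^2\phi\big),$$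
so $(g_\infty-g_*)|\phi|^2\phi=\vartheta'\phi$. At $t=0$ this says that $|\phi_0|\in H^1(\mathbb R^2)$ takes only the value $0$ and one further constant. The gradient of an $H^1$ function vanishes a.e. on its level sets, so $\nabla|\phi_0|=0$ a.e. and $\phi_0=0$, contradicting $\|\phi_0\|=1$. So the conclusion with coupling $b_0\int h^4$ fails for every admissible family of data.

For the "only if" part we also need that admissible data exist along any sequence. The product states $(\phi_0h)^{\otimes N}$ with $\phi_0\in H^1$, $\|\phi_0\|=1$, satisfy (a), (b), (c) by the example in Definition D. Their cutoffs $\hat\psi^\varkappa$ from Lemma 9, with $\varkappa$ small and fixed, satisfy (a). They satisfy (b), because $\langle\phi_0h,\hat\gamma^{(1)}\phi_0h\rangle\to1$ and (3). And $\langle H^k\rangle\le(N/\varkappa)^k$ for all $k$, since $H\le N/\varkappa$ on their spectral subspace, which is (c$'$) with constant $1/\varkappa$. $\blacksquare$
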